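\title{The half-harmonic map flow from $\mathbb{R}$ to $\mathbb{S}^1$\\ does not blow up in finite time}

\begin{abstract}
We prove that the half-harmonic map flow from $\mathbb{R}$ to $\mathbb{S}^1$ has a unique global smooth solution for every smooth initial datum that differs from a constant by a function in $\bigcap_s H^s(\mathbb{R})$. This confirms, in this class, a conjecture of Sire, Wei and Zheng. The energy of the flow is scale invariant and does not prevent concentration. The proof rests on a second Lyapunov functional, the $\dot H^{1/2}$-energy of the phase of the map, renormalized when the degree is not zero. Its monotonicity follows from exact identities for the splitting of the map into positive and negative frequencies, and a bound on it excludes bubbles, because a monotone phase has infinite $\dot H^{1/2}$-energy. The same functional gives decay to the constant map in degree zero and a logarithmic bound in time, in any degree, on the range of scales across which the phase can jump.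
\end{abstract}

\section{Introduction}

\subsection{The flow and the question}

The half-Laplacian on the line is
\[
(-\Delta)^{1/2}u(x)=\frac1\pi\,\mathrm{P.V.}\int_{\mathbb{R}}\frac{u(x)-u(s)}{|x-s|^2}\,ds ,
\]
and it acts componentwise on maps $u:\mathbb{R}\to\mathbb{R}^2$. For a continuous scalar or vector function $f$ on $\mathbb{R}$ put
\begin{equation}\label{eq:seminorm}
[f]^2=\frac1{2\pi}\int_{\mathbb{R}}\int_{\mathbb{R}}\frac{|f(x)-f(s)|^2}{|x-s|^2}\,dx\,ds\in[0,\infty].
\end{equation}
The energy of $u$ is $\mathcal{E}(u)=\frac12[u]^2$; it equals $\frac12\int_{\mathbb{R}^2_+}|\nabla u^e|^2$, where $u^e$ is the harmonic extension of $u$ to the upper half-plane. The \emph{half-harmonic map flow} from $\mathbb{R}$ into the unit circle $\mathbb{S}^1\subset\mathbb{R}^2$ is the problem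
\begin{equation}\label{eq:flow}
u_t=-(-\Delta)^{1/2}u+e(u)\,u,\qquad e(u)(x)=\frac1{2\pi}\int_{\mathbb{R}}\frac{|u(x)-u(s)|^2}{|x-s|^2}\,ds,\qquad u(\cdot,0)=u_0,
\end{equation}
for $u(x,t)\in\mathbb{S}^1$. The term $e(u)u$ is the component of $(-\Delta)^{1/2}u$ normal to the circle (see \eqref{eq:etau}), so \eqref{eq:flow} is the $L^2$-gradient flow of $\mathcal{E}$ among circle-valued maps. Its stationary solutions are the half-harmonic maps. The basic example is
\[
\omega(x)=\Big(\frac{2x}{x^2+1},\frac{x^2-1}{x^2+1}\Big),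
\]
which tends to $\omega_\infty=(0,1)$ as $|x|\to\infty$ and has energy $\pi$.

The problem is equivariant under $O(2)$. We identify $\mathbb{R}^2$ with $\mathbb{C}$ by the rotation $(y_1,y_2)\mapsto y_2-iy_1$. Then $\omega_\infty=1$, and for $R>0$
\begin{equation}\label{eq:bubble}
\omega_R(x):=\omega(x/R)=\frac{x-iR}{x+iR}=e^{i\beta_R(x)},\qquad \beta_R(x)=\pi+2\arctan\frac xR .
\end{equation}
We call $\omega_R$ and its translates \emph{bubbles} of scale $R$. Let $H^\infty=\bigcap_{s\ge0}H^s(\mathbb{R})$. For an interval $I$ we write $w\in C(I;H^\infty)$ if $w\in C(I;H^s)$ for every $s\ge0$, and likewise for $C^1$.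

\begin{definition}\label{def:class}
A map $u_0:\mathbb{R}\to\mathbb{S}^1$ is \emph{admissible} if it is smooth and $u_0-1\in H^\infty$. Let $0<T\le\infty$. A \emph{solution of class $\mathcal{C}$ on $[0,T)$} with datum $u_0$ is a map $u:\mathbb{R}\times[0,T)\to\mathbb{S}^1$ that solves \eqref{eq:flow} classically and satisfies $u-1\in C([0,T);H^\infty)$ and $u_t\in C([0,T);H^\infty)$.
\end{definition}

By the Sobolev embedding, all spatial derivatives of such a solution are bounded on compact time intervals, and $u(\cdot,t)$ is admissible for each $t$.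

The following result on blow-up at infinite time is stated in \cite{SWZ}. For any distinct points $q_1,\dots,q_N\in\mathbb{R}$ there are a datum $u_0$ and smooth functions $\xi_j(t)\to q_j$ and $0<\mu_j(t)\to0$, as $t\to\infty$, such that the solution exists for all time and
\begin{equation}\label{eq:SWZ}
u=1+\sum_{j=1}^N\Big(\omega\Big(\frac{x-\xi_j(t)}{\mu_j(t)}\Big)-1\Big)+\theta(x,t),
\end{equation}
where $\theta\to0$ uniformly away from the points $q_j$ and each $\mu_j$ decays exponentially. We do not use this result. By contrast, the classical harmonic map flow on two-dimensional domains, where the Dirichlet energy is conformally invariant, can blow up in finite time. Sire, Wei and Zheng \cite{SWZ} conjectured that ``finite time blow up does not occur for half-harmonic map flows.'' In the setting of Definition~\ref{def:class} this asks whether the maximal existence time in class $\mathcal{C}$ is infinite for every admissible datum.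

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $u_0$ be admissible.
\begin{enumerate}
\item[(i)] There is a unique solution of class $\mathcal{C}$ on $[0,\infty)$ with datum $u_0$.
\item[(ii)] Every solution of class $\mathcal{C}$ on $[0,T)$, $T<\infty$, with datum $u_0$ is its restriction to $\mathbb{R}\times[0,T)$.
\end{enumerate}
\end{theorem}

An admissible map $u$ tends to $1$ at both ends of the line, so there is a unique continuous real function $\varphi$ with $u=e^{i\varphi}$ and $\varphi(-\infty)=0$, and $\varphi(+\infty)=2\pi k$ for an integer $k$. We call $\varphi$ the \emph{phase} and $k$ the \emph{degree} of $u$. The bubble $\omega_R$ has phase $\beta_R$ and degree $1$. For the global solution of Theorem~\ref{thm:main} let $\varphi(\cdot,t)$ be the phase of $u(\cdot,t)$; the degree does not depend on $t$ (Lemma~\ref{lem:phase}). The next two theorems are not needed for Theorem~\ref{thm:main}. In both, the quantity $[f]^2$ is applied to a function $f\in H^\infty$, for which it equals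 $\|(-\Delta)^{1/4}f\|_{L^2}^2$.

\begin{theorem}[Degree zero]\label{thm:zero}
If $k=0$, then $[\varphi(t)]^2$ is nonincreasing, and as $t\to\infty$
\[
t\,\|u_x(t)\|_\infty\to0,\qquad t\,\mathcal{E}(u(t))\to0,\qquad \|u(t)-1\|_\infty\to0 .
\]
\end{theorem}

\begin{theorem}[Any degree]\label{thm:any}
For all $t\ge0$,
\begin{equation}\label{eq:logbound}
\big[\varphi(t)-k\beta_{1+t}\big]^2\le C(u_0)+4\pi k^2\log(1+t).
\end{equation}
Consequently, if $0<r<\delta\le1$ and $|\varphi(x_0+s,t)-\varphi(x_0-s,t)|\ge c_0>0$ for all $s\in[r,\delta]$, then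
\[
\log\frac\delta r\le\frac{C}{c_0^2}\big(1+\log(1+t)\big),\qquad C=C(u_0).
\]
\end{theorem}

\subsection{Two energies}

If $u$ solves \eqref{eq:flow}, so does $u(x_0+\lambda x,\lambda t)$ for $\lambda>0$, and $[\,\cdot\,]^2$ is invariant under translations and dilations. All bubbles $\omega_\mu$ are therefore stationary with energy $\pi$, while $\|\partial_x\omega_\mu\|_\infty=2/\mu$ is unbounded as $\mu\to0$: a bound on the energy does not bound the gradient. The dissipation of the energy, $\int_0^T\|u_t\|_2^2\,dt\le\mathcal{E}(u_0)$, does not help either. Along a path of bubbles $\omega_{\mu(t)}$ one has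
\[
\|\partial_t\omega_{\mu(t)}\|_2^2=\dot\mu^2\int_{\mathbb{R}}\frac{4x^2}{(\mu^2+x^2)^2}\,dx=\frac{2\pi\dot\mu^2}{\mu},
\]
which is the constant $8\pi$ for $\mu(t)=(T-t)^2$. The energy inequality is thus compatible with a bubble that collapses at time $T$, and the analogy with the two-dimensional harmonic map flow suggests that this happens.

The circle as a target offers a second quantity. The map $\omega_\mu$ is close to $1$ on both sides of the region $|x|\lesssim\mu$, but its phase $\beta_\mu$ is close to $0$ on the left and to $2\pi$ on the right. Pairs of points on opposite sides of the origin at distance $r\in(\mu,1)$ contribute to $[\beta_\mu]^2$ roughly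
\[
2\cdot\frac1{2\pi}\,(2\pi)^2\int_\mu^1\frac{r\,dr}{r^2}=4\pi\log\frac1\mu .
\]
So the energy of the phase sees the scale of a bubble, and it makes concentration expensive. The central fact of this paper is that this energy also decreases along the flow. It is infinite when $k\ne0$, because of the jump of $2\pi k$ between $-\infty$ and $+\infty$, but this divergence is a constant independent of time and can be subtracted.

Section~\ref{sec:tools} fixes notation and writes the flow as an equation for the phase. Section~\ref{sec:example} solves the flow explicitly for a bubble placed inside an antibubble; both energies and their dissipation can be computed there by hand. Section~\ref{sec:local} reduces Theorem~\ref{thm:main} to a bound on $\|u_x\|_\infty$. Sections~\ref{sec:static} and~\ref{sec:lyapunov} prove the monotonicity of the renormalized energy of the phase. Section~\ref{sec:compact} shows by rescaling that this monotonicity excludes concentration and proves Theorem~\ref{thm:main}. Sections~\ref{sec:zero}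 and~\ref{sec:any} prove Theorems~\ref{thm:zero} and~\ref{thm:any}.

\section{The flow in terms of the phase}\label{sec:tools}

\subsection{Fourier multipliers}

We use $\hat f(\xi)=\int e^{-ix\xi}f(x)\,dx$, so that $\|f\|_2^2=\frac1{2\pi}\|\hat f\|_2^2$ and $\|f\|_{H^s}^2=\frac1{2\pi}\int(1+\xi^2)^s|\hat f|^2\,d\xi$, and the real inner product $\langle f,g\rangle=\operatorname{Re}\int f\bar g\,dx$. The space $H^\infty$ is closed under products and complex conjugation. Let $D=-i\partial_x$, $|D|$, $H$ and $\Pi_\pm$ be the multipliers with symbols $\xi$, $|\xi|$, $-i\operatorname{sgn}\xi$ and $1_{\pm\xi>0}$. They preserve $H^\infty$. The Hilbert transform $H$ maps real functions to real functions, is skew-adjoint and isometric on $L^2$, and satisfies $H^2=-1$; moreover $|D|=H\partial_x=iHD$ and $\Pi_\pm=\frac12(1\pm iH)$. The last formula gives, for $w\in L^2$,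
\begin{equation}\label{eq:proj}
2\operatorname{Re}\Pi_+w=\operatorname{Re}w-H\operatorname{Im}w,\qquad 2\operatorname{Re}\Pi_-w=\operatorname{Re}w+H\operatorname{Im}w .
\end{equation}
We say that $f\in L^2$ has \emph{spectrum in $[0,\infty)$} if $\hat f=0$ almost everywhere on $(-\infty,0)$. For such $f\in H^\infty$ we have $|D|f=Df$ and $\Pi_-f=0$, and $\bar f$ has spectrum in $(-\infty,0]$. Since $\widehat{fg}=\frac1{2\pi}\hat f*\hat g$, a product of two functions in $H^\infty$ with spectrum in $[0,\infty)$ has spectrum in $[0,\infty)$. The same holds for $(-\infty,0]$, where $|D|=-D$.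

All comparisons between multipliers and singular integrals come from
\begin{equation}\label{eq:symbol}
\int_{\mathbb{R}}\frac{1-\cos h\xi}{h^2}\,dh=\pi|\xi| .
\end{equation}
For $f\in H^\infty$ the principal value can be written with second differences, as an absolutely convergent integral, and Fourier inversion with \eqref{eq:symbol} gives
\begin{equation}\label{eq:second}
(-\Delta)^{1/2}f(x)=\frac1{2\pi}\int\frac{2f(x)-f(x+h)-f(x-h)}{h^2}\,dh=|D|f(x).
\end{equation}
The integral vanishes on constants, so we put $|D|(1+f)=|D|f$. Integrating $\|f-f(\cdot+h)\|_2^2=\frac1{2\pi}\int(2-2\cos h\xi)|\hat f|^2d\xi$ against $(2\pi h^2)^{-1}dh$ and using \eqref{eq:symbol} again,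
\begin{equation}\label{eq:plancherel}
[f]^2=\frac1{2\pi}\int|\xi|\,|\hat f|^2\,d\xi=\langle f,|D|f\rangle=\big\||D|^{1/2}f\big\|_2^2 .
\end{equation}
The harmonic extension of $f\in H^\infty$ is $f^e(x,y)=(e^{-y|D|}f)(x)$. It is $C^1$ on the closed half-plane, because $(1+|\xi|)\hat f\in L^1$. Since $\partial_xf^e(\cdot,y)$ and $\partial_yf^e(\cdot,y)$ both have Fourier transform of modulus $|\xi|e^{-y|\xi|}|\hat f|$ and $\int_0^\infty2\xi^2e^{-2y|\xi|}dy=|\xi|$,
\begin{equation}\label{eq:extension}
\int_{\mathbb{R}^2_+}|\nabla f^e|^2=[f]^2 .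
\end{equation}

The semigroup $e^{-t|D|}$ is a strongly continuous contraction on each $H^s$, and for $w\in H^{s+1}$ the map $t\mapsto e^{-t|D|}w$ is $C^1$ from $[0,\infty)$ to $H^s$ with derivative $-|D|e^{-t|D|}w$. The product rule then gives \emph{Duhamel's principle}: if $f\in C([t_0,T);H^\infty)$ and $w_0\in H^\infty$, a function $w$ belongs to $C^1([t_0,T);H^\infty)$ and solves $w_t=-|D|w+f$, $w(t_0)=w_0$, if and only if
\begin{equation}\label{eq:duhamel}
w(t)=e^{-(t-t_0)|D|}w_0+\int_{t_0}^te^{-(t-s)|D|}f(s)\,ds .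
\end{equation}

\subsection{The energy density}

For bounded Lipschitz functions $f,g:\mathbb{R}\to\mathbb{C}$ let
\[
\Gamma(f,g)(x)=\frac1{2\pi}\int\frac{(f(x)-f(x+h))\,\overline{(g(x)-g(x+h))}}{h^2}\,dh,\qquad e(f)=\Gamma(f,f)\ge0 .
\]
This $e$ is the density in \eqref{eq:flow}, and $\int e(f)\,dx=[f]^2$. It is nonlocal in a strong sense that we use later:
\begin{equation}\label{eq:zero}
\text{if } e(f)(x)=0 \text{ at one point } x,\text{ then } f \text{ is constant.}
\end{equation}
With $f_h=f(\cdot+h)$ we have $(f-f_h)\overline{(g-g_h)}=f(\bar g-\bar g_h)+\bar g(f-f_h)-(f\bar g-f_h\bar g_h)$. Integrating in the principal value sense shows that $\Gamma$ is the defect of the Leibniz rule for $|D|$: for $f,g\in H^\infty$,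
\begin{equation}\label{eq:leibniz}
\Gamma(f,g)=\tfrac12\big(f|D|\bar g+\bar g|D|f-|D|(f\bar g)\big)\in H^\infty .
\end{equation}
Let $u=1+v$ with $v\in H^\infty$, not necessarily of modulus one, and $w=|u|^2-1=2\operatorname{Re}v+|v|^2$. Then $e(u)=e(v)$, and \eqref{eq:leibniz} gives $2\operatorname{Re}(\bar v|D|v)=2e(v)+|D||v|^2$. Adding $2\operatorname{Re}|D|v$,
\begin{equation}\label{eq:normal}
2\operatorname{Re}(\bar u|D|u)=2e(u)+|D|w .
\end{equation}

\subsection{Slope, density and tension}

Let $u=1+v=e^{i\varphi}$ be admissible. Three real functions in $H^\infty$ are attached to it: the slope $p$ of the phase, the density $e=e(u)$ and the tension $\tau$, defined by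
\begin{equation}\label{eq:etau}
\bar uDu=p=\varphi_x,\qquad \bar u|D|u=e-i\tau .
\end{equation}
That the real part of $\bar u|D|u$ is $e$ is \eqref{eq:normal} with $w=0$. Thus $|D|u=(e-i\tau)u$, and \eqref{eq:flow} reads $u_t=i\tau u$, or $\varphi_t=\tau$. With $\Delta_h(x)=\varphi(x+h)-\varphi(x)$, formula \eqref{eq:second} gives $\bar u|D|u=\frac1{2\pi}\int(2-e^{i\Delta_h}-e^{i\Delta_{-h}})h^{-2}dh$, so
\begin{equation}\label{eq:tau}
\tau(x)=\frac1{2\pi}\int\frac{\sin\Delta_h(x)+\sin\Delta_{-h}(x)}{h^2}\,dh .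
\end{equation}
Replacing $\sin\Delta$ by $\Delta$ turns the right side into $-|D|\varphi$: for small phases the flow is close to $\varphi_t=-|D|\varphi$.

\subsection{The bubble}

Put
\[
\eta_R(x)=\frac{2x}{R^2+x^2},\qquad\text{so that}\qquad\beta_R'=\frac{2R}{R^2+x^2},\qquad\partial_R\beta_R=-\eta_R .
\]
From
\[
\beta_R'+i\eta_R=\frac2{R-ix}=2\int_0^\infty e^{-R\xi}e^{ix\xi}\,d\xi
\]
we read off that $\beta_R'+i\eta_R$ has Fourier transform $4\pi e^{-R\xi}1_{\xi>0}$. Taking real and imaginary parts, $\widehat{\beta_R'}=2\pi e^{-R|\xi|}$ and $\widehat{\eta_R}=-2\pi i\operatorname{sgn}(\xi)e^{-R|\xi|}$. Hence $R\mapsto\eta_R$ is in $C^1((0,\infty);H^\infty)$ and, for $R,r,s>0$,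
\begin{equation}\label{eq:bubblefacts}
\eta_R=H\beta_R',\qquad\partial_R\eta_R=-|D|\eta_R,\qquad\langle\beta_r',\beta_s'\rangle=\langle\eta_r,\eta_s\rangle=\frac{4\pi}{r+s}.
\end{equation}
Also, $e^{-t|D|}$ is convolution with the Poisson kernel $P_t=\beta_t'/2\pi$. Finally $\omega_R-1=-2R/(R-ix)$ has spectrum in $[0,\infty)$, so
\begin{equation}\label{eq:stationary}
|D|\omega_R=D\omega_R=\beta_R'\,\omega_R .
\end{equation}
Comparing with \eqref{eq:etau}, the bubble has $\tau=0$ and $e=p=\beta_R'$; it is stationary, and $\mathcal{E}(\omega_R)=\frac12\int\beta_R'=\pi$.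

\section{A bubble inside an antibubble}\label{sec:example}

The smallest configuration with nontrivial dynamics consists of a bubble and a conjugate bubble with the same center. Let $0<a<b$ and
\[
u=\omega_a\overline{\omega_b},\qquad\varphi=\beta_a-\beta_b,\qquad p=\beta_a'-\beta_b',\qquad\kappa=\frac{b-a}{b+a}\in(0,1),
\]
so that $1-\kappa^2=4ab/(a+b)^2$. The map $u$ has degree zero. When $a\ll b$ it looks like a bubble of scale $a$ sitting inside an antibubble of scale $b$.

\emph{Splitting.} Over the common denominator $(x+ia)(x-ib)$, the numerator of $u-1$ is $2i(b-a)x$ and that of $\overline{\omega_b}-\omega_a$ is $2i(a+b)x$. Hence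
\[
u-1=\kappa(\overline{\omega_b}-\omega_a)=F+G,\qquad F=-\kappa(\omega_a-1),\qquad G=\kappa(\overline{\omega_b}-1),
\]
where $F$ has spectrum in $[0,\infty)$ and $G$ in $(-\infty,0]$. In particular $u$ is admissible, $e(F)=\kappa^2\beta_a'$ and $e(G)=\kappa^2\beta_b'$.

\emph{Density and tension.} By \eqref{eq:stationary} and its conjugate, $|D|u=\kappa(\beta_b'\overline{\omega_b}-\beta_a'\omega_a)$, so with $W=(x^2+a^2)(x^2+b^2)$
\[
\bar u|D|u=\kappa\big(\beta_b'\overline{\omega_a}-\beta_a'\omega_b\big)=\kappa\,\frac{2b(x+ia)^2-2a(x-ib)^2}{W}=\frac{2\kappa(b-a)(x^2+ab)}W+i\,\frac{8\kappa abx}W .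
\]
On the other hand $\beta_a'+\beta_b'=2(a+b)(x^2+ab)/W$ and $\eta_a-\eta_b=2(b^2-a^2)x/W$. Therefore
\[
e=\kappa^2(\beta_a'+\beta_b'),\qquad\tau=-(1-\kappa^2)(\eta_a-\eta_b)=-(1-\kappa^2)Hp .
\]
Applying $H$ to the second formula gives $H\tau=(1-\kappa^2)p$, and we find
\begin{equation}\label{eq:exident}
e=e(F)+e(G),\qquad p-H\tau=\kappa^2p=e(F)-e(G).
\end{equation}
Proposition~\ref{prop:static} shows that these identities hold for every admissible map.

\emph{Dynamics.} If $a$ and $b$ depend on time, then $\varphi_t=-\dot a\,\eta_a+\dot b\,\eta_b$. So $\varphi_t=\tau$ as soon as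
\[
\dot a=\dot b=1-\kappa^2=\frac{4ab}{(a+b)^2}.
\]
The difference $d=b-a$ is constant and $0<\dot a<1$. Moreover $\dot a\le4a/d$, since $(a+d)d\le(2a+d)^2$. The solution of this equation therefore stays in $0<a<b<\infty$ for all times, and $u=1+F+G$ is a solution of class $\mathcal{C}$ on $[0,\infty)$. For $a\ll b$ the law is $\dot a/a\approx4/b$: the \emph{logarithm} of the small scale moves at a speed set by the large scale. Followed backward in time, $a$ reaches zero only as $t\to-\infty$. This is the behavior behind Theorem~\ref{thm:main}, and it is $\log a$ that the energy of the phase measures.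

\emph{The two energies.} We have $\mathcal{E}(u)=\frac12\int e=2\pi\kappa^2$. Since $\hat p=i\xi\hat\varphi=2\pi(e^{-a|\xi|}-e^{-b|\xi|})$, and $\int_0^\infty(e^{-r\xi}-e^{-s\xi})\,d\xi/\xi=\int_r^s dy/y=\log(s/r)$,
\[
[\varphi]^2=4\pi\int_0^\infty\frac{(e^{-a\xi}-e^{-b\xi})^2}{\xi}\,d\xi=4\pi\Big(\log\frac{a+b}{2a}+\log\frac{a+b}{2b}\Big)=-4\pi\log(1-\kappa^2).
\]
As $a/b\to0$ the energy stays below $2\pi$, while $[\varphi]^2=4\pi\log(b/a)+O(1)\to\infty$.

\emph{Dissipation.} From $\dot\kappa=-2\kappa(1-\kappa^2)/(a+b)$ we get $\frac d{dt}[\varphi]^2=-16\pi\kappa^2/(a+b)$. By \eqref{eq:bubblefacts},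
\[
\|\eta_a-\eta_b\|_2^2=4\pi\Big(\frac1{2a}+\frac1{2b}-\frac2{a+b}\Big)=\frac{8\pi\kappa^2}{(1-\kappa^2)(a+b)},
\]
so that
\[
2\int\tau^2=\frac{16\pi\kappa^2(1-\kappa^2)}{a+b},\qquad4\int e(F)e(G)=\frac{16\pi\kappa^4}{a+b},
\]
and the sum of these two terms is $-\frac d{dt}[\varphi]^2$. This is the dissipation identity of Proposition~\ref{prop:lyapunov}. The first term dominates in the nearly linear regime $\kappa\to0$. In the regime $\kappa\to1$ of separated scales the second term, an interaction between positive and negative frequencies, carries almost all of the dissipation.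

\section{Local existence and a continuation criterion}\label{sec:local}

For a solution of class $\mathcal{C}$ let $M(t)=\|u_x(t)\|_\infty=\|p(t)\|_\infty$. It is continuous, because $u_x\in C([0,T);H^1)$.

\begin{proposition}\label{prop:local}
Let $u_0$ be admissible. There are $T_{\max}\in(0,\infty]$ and a solution $u$ of class $\mathcal{C}$ on $[0,T_{\max})$ with datum $u_0$ such that:
\begin{enumerate}
\item[(a)] every solution of class $\mathcal{C}$ on $[0,T)$ with datum $u_0$ has $T\le T_{\max}$ and is a restriction of $u$;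
\item[(b)] if $T_{\max}<\infty$, then $M$ is unbounded on $[0,T_{\max})$.
\end{enumerate}
\end{proposition}

In terms of $v=u-1$ the equation is $v_t=-|D|v+\mathcal{N}(v)$ with $\mathcal{N}(v)=e(v)(1+v)$. We solve it without the constraint $|u|=1$ and recover the constraint afterward. Term by term, \eqref{eq:leibniz} suggests that $\mathcal{N}$ loses one derivative, which the semigroup regains only at the nonintegrable cost $t^{-1}$. The product of two differences in the definition of $\Gamma$ does better: a Lipschitz bound on one factor absorbs one power of $h$, and a quarter of a derivative on the other factor makes the integral converge.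

\begin{proof}
\emph{Step 1: the nonlinearity.} Let $j\ge2$ be an integer, $s_j=j+\frac14$, $\|f\|_{W^{1,\infty}}=\|f\|_\infty+\|f'\|_\infty\le C\|f\|_{H^{s_j}}$, and $\delta_hf=f-f(\cdot+h)$. Then
\[
\|\delta_hf\|_\infty\le2\min(|h|,1)\|f\|_{W^{1,\infty}},\qquad\|\delta_hg\|_{H^j}\le2\min(|h|^{1/4},1)\|g\|_{H^{s_j}},
\]
the second bound because $|e^{ih\xi}-1|\le2\min(1,|h\xi|^{1/4})$. Recall the Moser estimate
\[
\|fg\|_{H^j}\le C_j\big(\|f\|_\infty\|g\|_{H^j}+\|f\|_{H^j}\|g\|_\infty\big),\qquad f,g\in H^j\cap L^\infty .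
\]
Apply it to $\delta_hf\,\overline{\delta_hg}$. Since $\int\min(|h|,1)\min(|h|^{1/4},1)h^{-2}dh<\infty$, the integral that defines $\Gamma(f,g)$ converges absolutely in $H^j$, and
\begin{equation}\label{eq:gammaest}
\|\Gamma(f,g)\|_{H^j}\le C_j\big(\|f\|_{W^{1,\infty}}\|g\|_{H^{s_j}}+\|f\|_{H^{s_j}}\|g\|_{W^{1,\infty}}\big),\qquad\|e(f)\|_\infty\le C\|f\|_{W^{1,\infty}}^2 .
\end{equation}
The Moser estimate for $e(v)v$ and \eqref{eq:gammaest} give
\begin{equation}\label{eq:tame}
\|\mathcal{N}(v)\|_{H^j}\le C_j(1+\|v\|_{W^{1,\infty}})^2\|v\|_{H^{s_j}} .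
\end{equation}
Writing $\mathcal{N}(v)-\mathcal{N}(\tilde v)=\big(\Gamma(v-\tilde v,v)+\Gamma(\tilde v,v-\tilde v)\big)(1+v)+e(\tilde v)(v-\tilde v)$, the same estimates show that $\mathcal{N}:H^{s_j}\to H^j$ is Lipschitz on bounded sets.

\emph{Step 2: a singular Gronwall inequality.} Let $y\ge0$ be continuous on $[0,T')$, $T'<\infty$, with $y(t)\le y_0+C\int_0^t(t-s)^{-1/4}y(s)\,ds$. Choose $\lambda>0$ with $C\int_0^\infty r^{-1/4}e^{-\lambda r}dr\le\frac12$. For $T''<T'$ the finite number $Y=\sup_{[0,T'']}e^{-\lambda t}y(t)$ satisfies $Y\le y_0+\frac12Y$. Hence $y(t)\le2y_0e^{\lambda t}$ on $[0,T')$.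

\emph{Step 3: solutions in $H^{s_j}$.} We have $\|e^{-t|D|}\|_{H^j\to H^{s_j}}\le\sup_\xi(1+|\xi|^{1/4})e^{-t|\xi|}\le C(1+t^{-1/4})$. Consider, with $v_0=u_0-1$,
\begin{equation}\label{eq:mild}
v(t)=e^{-t|D|}v_0+\int_0^te^{-r|D|}\mathcal{N}(v(t-r))\,dr .
\end{equation}
For $v\in C([0,\delta];H^{s_j})$ the right side is continuous in $H^{s_j}$ by dominated convergence. On the ball of radius $2\|v_0\|_{H^{s_j}}+1$ the integral term and its Lipschitz constant are bounded by $C(\delta+\delta^{3/4})$, with $C$ depending only on $j$ and the radius. So for $\delta$ small, depending only on $j$ and $\|v_0\|_{H^{s_j}}$, the right side is a contraction of the ball. Step~2, applied with $y_0=0$ to the norm of the difference of two solutions, gives uniqueness in $C([0,\delta];H^{s_j})$ for every $\delta$. Hence there is a unique maximal solution on an interval $[0,T_j)$. If $T_j<\infty$, its $H^{s_j}$-norm is unbounded; otherwise it could be restarted just before $T_j$ for a fixed length of time.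

\emph{Step 4: persistence of regularity.} By uniqueness in $H^{s_2}$ these solutions agree on common intervals, and $T_j\le T_2$. Suppose that $\|v\|_{W^{1,\infty}}\le A$ on $[0,T')$ with $T'\le T_j$, $T'<\infty$. By \eqref{eq:tame} and \eqref{eq:mild},
\[
\|v(t)\|_{H^{s_j}}\le\|v_0\|_{H^{s_j}}+C_{A,T',j}\int_0^t(t-s)^{-1/4}\|v(s)\|_{H^{s_j}}ds ,
\]
and Step~2 bounds $\|v\|_{H^{s_j}}$ on $[0,T')$. If $T_j<T_2$, then $v$ is bounded in $H^{s_2}\subset W^{1,\infty}$ on $[0,T_j]$, hence in $H^{s_j}$ on $[0,T_j)$, which contradicts Step~3. So $T_j=T_2=:T_{\max}$ for all $j$, and if $T_{\max}<\infty$ then $\|v\|_{W^{1,\infty}}$ is unbounded on $[0,T_{\max})$. Now $v$ and $\mathcal{N}(v)$ are in $C([0,T_{\max});H^\infty)$, and Duhamel's principle gives $v\in C^1([0,T_{\max});H^\infty)$ with $v_t=-|D|v+\mathcal{N}(v)$.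

\emph{Step 5: the constraint.} Let $u=1+v$, $e=e(v)$ and $w=|u|^2-1\in C^1([0,T_{\max});H^\infty)$. By \eqref{eq:normal},
\[
w_t=2\operatorname{Re}(\bar uu_t)=-2\operatorname{Re}(\bar u|D|u)+2e(1+w)=-|D|w+2ew ,
\]
so $\frac d{dt}\|w\|_2^2=-2[w]^2+4\int ew^2\le4\|e\|_\infty\|w\|_2^2$. Since $w(0)=0$ and $\|e\|_\infty$ is locally bounded in time, $w\equiv0$. Thus $u$ is a solution of class $\mathcal{C}$, and (b) follows from Step~4 because $\|v\|_\infty\le2$.

\emph{Step 6: uniqueness in class $\mathcal{C}$.} Let $\tilde u=1+\tilde v$ be of class $\mathcal{C}$ on $[0,T)$. For each $x$ the function $\tilde u_t(x,\cdot)$ is continuous, so $\tilde v(t)=v_0+\int_0^t\tilde u_t\,ds$ pointwise; the integral also converges in each $H^s$, so $\tilde v\in C^1([0,T);H^\infty)$. By Duhamel's principle $\tilde v$ satisfies \eqref{eq:mild}, hence $\tilde v=v$ on $[0,\min(T,T_{\max}))$. If $T>T_{\max}$, then $\|v\|_{H^{s_2}}$ would be bounded on $[0,T_{\max})$ with $T_{\max}<\infty$, against Step~3. This proves (a).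
\end{proof}

Theorem~\ref{thm:main} follows once $T_{\max}=\infty$ for every admissible datum. Step~6 also shows that $u-1\in C^1([0,T);H^\infty)$ for every solution of class $\mathcal{C}$.

\section{Positive and negative frequencies}\label{sec:static}

Formally, along the flow, $\frac d{dt}\langle\varphi,|D|\varphi\rangle=2\langle\tau,Hp\rangle=-2\langle H\tau,p\rangle$. The sign of $\langle H\tau,p\rangle$ is not visible in \eqref{eq:tau}. In the linear approximation $\tau=-Hp$, so $H\tau=p$ and the pairing is positive. We therefore need to control the defect $p-H\tau$. The functions $p$ and $\tau$ come from $Du$ and $|D|u$, and these differ only by a sign on negative frequencies, so the natural step is to split $u-1$ by $\Pi_\pm$. No time variable appears in this section.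

\begin{proposition}\label{prop:static}
Let $u=1+v$ be admissible, with $p,e,\tau$ as in \eqref{eq:etau}. Let $F=\Pi_+v$, $G=\Pi_-v$ and $\rho=e(F)-e(G)\in H^\infty$. Then:
\begin{enumerate}
\item[(a)] $e=e(F)+e(G)$, hence $e^2-\rho^2=4e(F)e(G)\ge0$;
\item[(b)] $p-H\tau=\rho$;
\item[(c)] $\int p^2=\int\tau^2+\int e^2$;
\item[(d)] $2\langle H\tau,p\rangle=g(u)$, where
\[
g(u):=2\int\tau^2\,dx+\int(e^2-\rho^2)\,dx=2\int\tau^2\,dx+4\int e(F)e(G)\,dx\ge0 .
\]
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We have $e=e(v)=e(F)+e(G)+2\operatorname{Re}\Gamma(F,G)$. The functions $F$, $\bar G$ and $F\bar G$ have spectrum in $[0,\infty)$, where $|D|=D$ obeys the Leibniz rule. By \eqref{eq:leibniz}, $2\Gamma(F,G)=FD\bar G+\bar GDF-D(F\bar G)=0$.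

(b) For $f\in H^\infty$ we have $D\bar f=-\overline{Df}$, so $D|f|^2=2i\operatorname{Im}(\bar fDf)$ and $|D||f|^2=iHD|f|^2=-2H\operatorname{Im}(\bar fDf)$. Since $|D|$ commutes with conjugation, \eqref{eq:leibniz} becomes $e(f)=\operatorname{Re}(\bar f|D|f)+H\operatorname{Im}(\bar fDf)$. With $|D|F=DF$, $|D|G=-DG$ and \eqref{eq:proj},
\[
e(F)=2\operatorname{Re}\Pi_-(\bar FDF),\qquad e(G)=-2\operatorname{Re}\Pi_+(\bar GDG).
\]
On the other hand, \eqref{eq:etau} gives $p=\operatorname{Re}(\bar uDF)+\operatorname{Re}(\bar uDG)$, because $p$ is real, and $-\tau=\operatorname{Im}(\bar uDF)-\operatorname{Im}(\bar uDG)$. By \eqref{eq:proj},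
\[
p-H\tau=2\operatorname{Re}\Pi_-(\bar uDF)+2\operatorname{Re}\Pi_+(\bar uDG).
\]
Insert $\bar u=1+\bar F+\bar G$. The function $(1+\bar G)DF$ has spectrum in $[0,\infty)$ and is annihilated by $\Pi_-$; the function $(1+\bar F)DG$ has spectrum in $(-\infty,0]$ and is annihilated by $\Pi_+$. What remains is $2\operatorname{Re}\Pi_-(\bar FDF)+2\operatorname{Re}\Pi_+(\bar GDG)=e(F)-e(G)$.

(c) Since $|u|=1$, \eqref{eq:etau} gives $|Du|^2=p^2$ and $\big||D|u\big|^2=e^2+\tau^2$, and $\|Dv\|_2=\||D|v\|_2$ by Plancherel's theorem.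

(d) By (b), $H\tau-p=-\rho$. The identity $2yz=y^2+z^2-(y-z)^2$ with $y=H\tau$, $z=p$ gives $2\langle H\tau,p\rangle=\int\tau^2+\int p^2-\int\rho^2$, and (c) turns this into $2\int\tau^2+\int(e^2-\rho^2)$.
\end{proof}

The constraint $|u|=1$ enters in (b), where $\bar uDu$ is real, and in (c); part (a) holds for every $v\in H^\infty$.

\begin{remark}\label{rem:gzero}
One has $g(u)=0$ if and only if $F=0$ or $G=0$. Indeed, if $g=0$, then $e(F)$ or $e(G)$ vanishes at some point, and \eqref{eq:zero} applies to a function in $L^2$. Conversely, if $G=0$ then $\bar u|D|u=\bar uDu$ is real, so $\tau=0$ and $p=e\ge0$; if $F=0$ then $\tau=0$ and $p=-e\le0$. So when the dissipation vanishes, $p^2=e^2$ and the phase is monotone. Section~\ref{sec:compact} uses an approximate form of this statement.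
\end{remark}

\section{The renormalized energy of the phase}\label{sec:lyapunov}

If $k\ne0$, the phase is not in $L^2$ and $[\varphi]^2=\infty$. We compare it with $k\beta_R$, which has the same limits at $\pm\infty$.

\begin{lemma}\label{lem:phase}
Let $R>0$.
\begin{enumerate}
\item[(a)] If $u$ is admissible with phase $\varphi$ and degree $k$, then $\psi_R:=\varphi-k\beta_R\in H^\infty$ and $|D|\psi_R+k\eta_R=Hp$.
\item[(b)] If $u$ is a solution of class $\mathcal{C}$ on $[0,T)$, then its degree is constant, $\tau,p\in C([0,T);H^\infty)$, $\psi_R\in C^1([0,T);H^\infty)$, $\partial_t\psi_R=\tau$ and $p_t=\tau_x$.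
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $|y|\le\pi$ one has $|y|\le\frac\pi2|e^{iy}-1|$. So for $|x|$ large $|\varphi-2\pi k1_{x>0}|\le\frac\pi2|u-1|$, while $|\beta_R-2\pi1_{x>0}|=2\arctan(R/|x|)\le2R/|x|$ for $x\neq0$. Hence $\psi_R\in L^2$; this is where $u-1\in L^2$ is used. Since $\partial_x\psi_R=p-k\beta_R'\in H^\infty$, we get $\psi_R\in H^\infty$, and $|D|\psi_R=H\partial_x\psi_R=Hp-k\eta_R$ by \eqref{eq:bubblefacts}.

(b) We have $\tau=-i(1+\bar v)v_t$ and $p=(1+\bar v)Dv$, both in $C([0,T);H^\infty)$. Let $\varphi_0$ be the phase of $u_0$ and $\tilde\varphi(t)=\varphi_0+\int_0^t\tau\,ds$. Then $\partial_t(e^{-i\tilde\varphi}u)=0$ because $u_t=i\tau u$, so $u=e^{i\tilde\varphi}$. As $\tilde\varphi(t)-\varphi_0\in H^1$ tends to zero at $\pm\infty$, the function $\tilde\varphi(t)$ is the phase of $u(t)$ and has the same limits as $\varphi_0$. Thus $\psi_R(t)=\psi_R(0)+\int_0^t\tau\,ds$, and $p=\partial_x\psi_R+k\beta_R'$ gives $p_t=\tau_x$.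
\end{proof}

Expanding formally, $\langle\varphi,|D|\varphi\rangle=[\psi_R]^2+2k\langle\psi_R,H\beta_R'\rangle+k^2[\beta_R]^2$. The last term is infinite for $k\neq0$, but it does not depend on $u$ within a given degree. We drop it and define, for admissible $u$,
\begin{equation}\label{eq:L}
L_R(u)=[\psi_R]^2+2k\langle\psi_R,\eta_R\rangle .
\end{equation}
For $k=0$ this is $[\varphi]^2$. Changing $R$ changes $L_R$ by a constant.

\begin{lemma}\label{lem:scale}
For admissible $u$ of degree $k$ and $R,R'>0$, $L_{R'}(u)-L_R(u)=4\pi k^2\log(R'/R)$.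
\end{lemma}

\begin{proof}
Since $\partial_R\beta_R=-\eta_R$, we have $\psi_R=\psi_1+k\int_1^R\eta_r\,dr$, so $R\mapsto\psi_R$ is $C^1$ with values in each $H^s$ and $\partial_R\psi_R=k\eta_R$. By \eqref{eq:plancherel} and \eqref{eq:bubblefacts},
\[
\partial_RL_R=2k\langle\eta_R,|D|\psi_R\rangle+2k^2\|\eta_R\|_2^2-2k\langle\psi_R,|D|\eta_R\rangle=2k^2\|\eta_R\|_2^2=\frac{4\pi k^2}R .\qedhere
\]
\end{proof}

For the bubble $\omega_\mu$ we have $\psi_\mu=0$ and $L_\mu=0$, so $L_1(\omega_\mu)=4\pi\log(1/\mu)$ exactly, as the heuristic in the introduction suggested. This shows both that $L_1$ penalizes concentration and that it is not bounded below in degree one: let $\mu\to\infty$. A lower bound along the flow needs a bound on $\|\psi_R\|_2$, which the ordinary energy supplies.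

\begin{proposition}\label{prop:lyapunov}
Let $u$ be a solution of class $\mathcal{C}$ on $[0,T)$, $T\le\infty$, of degree $k$. Write $L_R(t)=L_R(u(t))$, $g(t)=g(u(t))$, $\mathcal{E}_0=\mathcal{E}(u_0)$. Then $g$ is continuous,
\[
\frac d{dt}L_R=-g\le0,\qquad\frac d{dt}\mathcal{E}(u(t))=-\int\tau^2\,dx ,
\]
and for $0\le t<T$
\begin{align}
\|\psi_R(t)\|_2&\le\|\psi_R(0)\|_2+\sqrt{\mathcal{E}_0t},\label{eq:L2}\\
[\psi_R(t)]^2+\int_0^tg\,ds&\le L_R(0)+2|k|\sqrt{2\pi/R}\;\|\psi_R(t)\|_2 .\label{eq:apriori}
\end{align}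
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:phase} and Proposition~\ref{prop:static}(d),
\[
\frac d{dt}L_R=2\langle\tau,|D|\psi_R+k\eta_R\rangle=2\langle\tau,Hp\rangle=-2\langle H\tau,p\rangle=-g ,
\]
and $g=2\langle H\tau,p\rangle$ is continuous in time. By \eqref{eq:plancherel}, $\mathcal{E}=\frac12\langle v,|D|v\rangle$, so
\[
\frac d{dt}\mathcal{E}=\langle|D|u,u_t\rangle=\operatorname{Re}\int(e-i\tau)u\,\overline{i\tau u}\,dx=-\int\tau^2\,dx .
\]
Hence $\int_0^t\|\tau\|_2^2\,ds\le\mathcal{E}_0$, and the Cauchy--Schwarz inequality in $\psi_R(t)=\psi_R(0)+\int_0^t\tau\,ds$ gives \eqref{eq:L2}. Finally $[\psi_R(t)]^2+\int_0^tg=L_R(0)-2k\langle\psi_R(t),\eta_R\rangle$, and $\|\eta_R\|_2^2=2\pi/R$ by \eqref{eq:bubblefacts}.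
\end{proof}

\section{Concentration is impossible}\label{sec:compact}

On a finite time interval, \eqref{eq:L2} and \eqref{eq:apriori} bound $[\psi_1(t)]^2$ and $\int g\,dt$. Both quantities are invariant under the scaling of the flow, so they do not bound $M$ directly; $\dot H^{1/2}$ does not even control oscillation in $L^\infty$. We argue by contradiction. Rescaling at a point where the slope is large, we obtain a nonconstant limit phase on which the dissipation vanishes and $[\,\cdot\,]^2$ is finite. Two ingredients are needed: a scale-invariant regularity estimate, so that the slope at the chosen point survives in the limit, and a rigidity statement for the limit.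

\subsection{Regularity of the slope}

\begin{lemma}\label{lem:slope}
Let $u$ be a solution of class $\mathcal{C}$ with $M\le B$ on $[t_0,t_1]$. Then for $t_0\le t'<t\le t_1$ and $x,y\in\mathbb{R}$
\begin{align}
M(t)&\le M(t')+\tfrac8\pi B^2(t-t'),\label{eq:growth}\\
|p(x,t)-p(y,t)|&\le\Big(2B(t-t')^{-1/2}+\tfrac{32}\pi B^2(t-t')^{1/2}\Big)|x-y|^{1/2}.\label{eq:holder}
\end{align}
\end{lemma}

\begin{proof}
Fix a time. The $x$-derivative of the numerator in \eqref{eq:tau} is $\cos\Delta_h\,(p(x+h)-p(x))+\cos\Delta_{-h}\,(p(x-h)-p(x))$, that is,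
\begin{multline*}
\big[p(x+h)+p(x-h)-2p(x)\big]\\-(1-\cos\Delta_h)(p(x+h)-p(x))-(1-\cos\Delta_{-h})(p(x-h)-p(x)).
\end{multline*}
It is bounded by $C\min(h^2,1)$ uniformly in $x$, because $p$ and $p_{xx}$ are bounded and $1-\cos\Delta_{\pm h}\le\frac12M^2h^2$. We may thus differentiate \eqref{eq:tau} under the integral. The bracket produces $-|D|p$ by \eqref{eq:second}, the two other terms are exchanged by $h\mapsto-h$, and $\tau_x=p_t$. Therefore
\[
p_t+|D|p=S,\qquad S(x)=\frac1\pi\int\frac{(1-\cos\Delta_h)(p(x)-p(x+h))}{h^2}\,dh .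
\]
The point is that $S$ is bounded by $p$ alone, with no derivative: on $[t_0,t_1]$, splitting the integral at $|h|=2/B$,
\[
|S|\le\frac{2B}\pi\int\min\Big(\frac{B^2h^2}2,2\Big)\frac{dh}{h^2}=\frac{2B}\pi(2B+2B)=\frac8\pi B^2 .
\]
Since $S=\tau_x+|D|p\in C([t_0,t_1];H^\infty)$, Duhamel's formula \eqref{eq:duhamel} holds for $p$ from time $t'$, in $H^1\subset L^\infty$. The Poisson kernel satisfies $\|P_r\|_1=1$ and $\|\partial_xP_r\|_1=2P_r(0)=2/(\pi r)$. Hence $\|e^{-r|D|}f\|_\infty\le\|f\|_\infty$, which gives \eqref{eq:growth}, and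
\[
|e^{-r|D|}f(x)-e^{-r|D|}f(y)|\le2\min\Big(1,\frac{|x-y|}r\Big)\|f\|_\infty\le2\Big(\frac{|x-y|}r\Big)^{1/2}\|f\|_\infty ,
\]
which gives \eqref{eq:holder}, since $\int_{t'}^t(t-s)^{-1/2}ds=2(t-t')^{1/2}$.
\end{proof}

\subsection{Rigidity}

The rescaled maps converge only locally, and the projections $\Pi_\pm$ need not pass to the limit. The density $e$ does, and the relation $p^2=e^2$ of Remark~\ref{rem:gzero} is all that we need.

\begin{lemma}\label{lem:rigid}
Let $\phi\in C^1(\mathbb{R})$ be real with $\phi'$ bounded. If $e(e^{i\phi})^2=(\phi')^2$ everywhere and $[\phi]^2<\infty$, then $\phi$ is constant.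
\end{lemma}

\begin{proof}
If $\phi'(x)=0$ for some $x$, then $e(e^{i\phi})(x)=0$, so $e^{i\phi}$ is constant by \eqref{eq:zero}, and so is the continuous function $\phi$. Otherwise $\phi'$ has a constant sign and $\phi$ is strictly monotone. Then $|\phi(x)-\phi(s)|\ge c:=|\phi(1)-\phi(-1)|>0$ for $s\le-1$, $x\ge1$, and
\[
2\pi[\phi]^2\ge\int_1^\infty\!\!\int_{-\infty}^{-1}\frac{c^2}{(x-s)^2}\,ds\,dx=\int_1^\infty\frac{c^2}{x+1}\,dx=\infty ,
\]
which is excluded.
\end{proof}

\subsection{The compactness argument}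

The following statement is formulated so that it applies both to finite-time blow-up, where the slopes $m_n$ tend to infinity, and to the long-time behavior in Section~\ref{sec:zero}, where they may tend to zero. By scaling, the time scale attached to a slope $m$ is $1/m$.

\begin{proposition}\label{prop:compact}
Let $u$ be a solution of class $\mathcal{C}$ on $[0,T)$, $T\le\infty$. There do not exist numbers $m_n>0$ and $t_n$, constants $A\ge1$, $\gamma>0$, $K<\infty$, and real Lipschitz functions $\chi_n$ on $\mathbb{R}$ such that $J_n=[t_n-\gamma/m_n,t_n]\subset[0,T)$ and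
\begin{enumerate}
\item[(i)] $M(t_n)\ge m_n$, and $M\le Am_n$ on $J_n$;
\item[(ii)] $\int_{J_n}g\,dt\to0$;
\item[(iii)] $[\varphi(t)-\chi_n]^2\le K$ for $t\in J_n$, and $\operatorname{Lip}(\chi_n)/m_n\to0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Suppose that such sequences exist.

\emph{Step 1: a good time slice.} Hypothesis (ii) controls $g$ only on average, so we cannot work at time $t_n$ itself; we show that a fixed fraction of $J_n$ is as good as $t_n$. Let $\sigma=\min\big(\frac\gamma2,\frac\pi{16A^2}\big)$ and $J_n'=[t_n-\sigma/m_n,t_n]$. Apply Lemma~\ref{lem:slope} on $J_n$ with $B=Am_n$. For $t\in J_n'$, \eqref{eq:growth} gives $m_n\le M(t_n)\le M(t)+\frac8\pi A^2\sigma m_n$, so $M(t)\ge m_n/2$. With $t'=t_n-\gamma/m_n$ we have $\frac\gamma{2m_n}\le t-t'\le\frac\gamma{m_n}$, and \eqref{eq:holder} gives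
\[
|p(x,t)-p(y,t)|\le C_0\,m_n\,(m_n|x-y|)^{1/2},\qquad C_0=2A\sqrt{2/\gamma}+\tfrac{32}\pi A^2\sqrt\gamma .
\]
Let $\varepsilon_n=\sigma^{-1}\int_{J_n}g\,dt\to0$. Since $g\ge0$ is continuous and $|J_n'|=\sigma/m_n$, there is $t_n'\in J_n'$ with $g(t_n')\le\varepsilon_nm_n$. The function $p(\cdot,t_n')$ is continuous and vanishes at infinity, so there is $x_n$ with $|p(x_n,t_n')|=M(t_n')\ge m_n/2$.

\emph{Step 2: rescaling.} Let
\[
\phi_n(x)=\varphi(x_n+x/m_n,t_n')-\varphi(x_n,t_n'),
\]
and let $e_n(x)$, $\rho_n(x)$ be $m_n^{-1}$ times the values of $e$, $\rho$ at $(x_n+x/m_n,t_n')$. Then $\phi_n(0)=0$, $|\phi_n'|\le A$, $|\phi_n'(0)|\ge\frac12$, and $|\phi_n'(x)-\phi_n'(y)|\le C_0|x-y|^{1/2}$. The substitution $h\mapsto h/m_n$ in the definition of $e$ gives $e_n=e(e^{i\phi_n})$. By Proposition~\ref{prop:static} and a change of variables,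
\[
\|\phi_n'-\rho_n\|_2^2=\frac{\|H\tau(t_n')\|_2^2}{m_n}\le\varepsilon_n,\qquad e_n^2-\rho_n^2\ge0,\qquad\int(e_n^2-\rho_n^2)\,dx\le\frac{g(t_n')}{m_n}\le\varepsilon_n .
\]

\emph{Step 3: the limit.} By the Arzel\`a--Ascoli theorem, along a subsequence $\phi_n\to\phi$ in $C^1_{\mathrm{loc}}(\mathbb{R})$, with $|\phi'|\le A$ and $|\phi'(0)|\ge\frac12$. The bound $|e^{i\phi_n(x)}-e^{i\phi_n(x+h)}|^2\le\min(A^2h^2,4)$, valid also for $\phi$, and dominated convergence show that $e_n$ is uniformly bounded, that $e_n\to e_\infty:=e(e^{i\phi})$ pointwise, and that $e_\infty$ is continuous. On a bounded interval $I$ we have $\rho_n\to\phi'$ in $L^2(I)$, hence $\rho_n^2\to(\phi')^2$ in $L^1(I)$; also $e_n^2\to e_\infty^2$ and $e_n^2-\rho_n^2\to0$ in $L^1(I)$. So $e_\infty^2=(\phi')^2$ almost everywhere, and everywhere by continuity.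

Let $\psi_n(x)=\big(\varphi(t_n')-\chi_n\big)(x_n+x/m_n)$. By (iii) and invariance under translations and dilations, $[\psi_n]^2\le K$. Moreover
\[
\big|\psi_n(x)-\psi_n(s)-(\phi_n(x)-\phi_n(s))\big|\le\operatorname{Lip}(\chi_n)\,|x-s|/m_n\to0 ,
\]
so $\psi_n(x)-\psi_n(s)\to\phi(x)-\phi(s)$ for all $x,s$, and Fatou's lemma gives $[\phi]^2\le K$. By Lemma~\ref{lem:rigid}, $\phi$ is constant, which contradicts $|\phi'(0)|\ge\frac12$.
\end{proof}

\begin{remark}
Hypothesis (ii) and both halves of (iii) are needed. For the solution of Section~\ref{sec:example}, (i) and (iii) hold with $t_n=1$, $m_n=\gamma=M(1)$ and $\chi_n=0$. For the stationary solution $\omega$, where $M=2$ and $g=0$, (i) and (ii) hold with $m_n=2$; the choice $\chi_n=\beta_1$ satisfies the first half of (iii), and $\chi_n=0$ the second. The Lipschitz condition says that the reference phase is invisible at the scale $1/m_n$.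
\end{remark}

\subsection{Proof of Theorem~\ref{thm:main}}

Let $u$ be the solution of Proposition~\ref{prop:local} and suppose that $T=T_{\max}<\infty$. Then the continuous function $M$ is unbounded on $[0,T)$. For integers $n>M(0)$ let $t_n$ be the first time with $M(t_n)=n$. Then $M\le n$ on $[0,t_n]$, and $t_n\to T$ because $M$ is bounded on compact subintervals of $[0,T)$. In particular $t_n>1/n$ for $n$ large. We check the hypotheses of Proposition~\ref{prop:compact} with $m_n=n$, $A=\gamma=1$, $\chi_n=k\beta_1$. Hypothesis (i) holds by the choice of $t_n$. Since $T<\infty$, \eqref{eq:L2} and \eqref{eq:apriori} with $R=1$ give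
\[
[\psi_1(t)]^2+\int_0^tg\,ds\le K:=L_1(0)+2|k|\sqrt{2\pi}\big(\|\psi_1(0)\|_2+\sqrt{\mathcal{E}_0T}\big),\qquad0\le t<T .
\]
So $g$ is integrable on $[0,T)$ and $\int_{J_n}g\le\int_{t_n-1/n}^Tg\to0$, which is (ii). Also $[\varphi(t)-k\beta_1]^2\le K$ and $\operatorname{Lip}(k\beta_1)/n=2|k|/n\to0$, which is (iii). This contradicts Proposition~\ref{prop:compact}. Hence $T_{\max}=\infty$, and both assertions of the theorem follow from Proposition~\ref{prop:local}(a). \qed

\section{Decay in degree zero}\label{sec:zero}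

The finiteness of $T$ entered the last proof only through the term $2|k|\,\|\eta_1\|_2\|\psi_1(t)\|_2$. For $k=0$ this term is absent, and the bounds are uniform in time. The hypothesis $k=0$ cannot be dropped from Theorem~\ref{thm:zero}, as the stationary solution $\omega$ shows.

\begin{proof}[Proof of Theorem~\ref{thm:zero}]
Now $\psi_R=\varphi$ and $L_R=L:=[\varphi]^2\ge0$. By Proposition~\ref{prop:lyapunov}, $L$ is nonincreasing and $\int_0^\infty g\,dt\le L(0)$.

\emph{The gradient.} Let $c=\limsup_{t\to\infty}tM(t)$ and suppose that $c>0$. We apply Proposition~\ref{prop:compact} with $\chi_n=0$ and $K=L(0)$, so that (iii) holds, and with $t_n\to\infty$ and $J_n\subset[t_n/2,t_n]$, so that (ii) holds. It remains to arrange (i).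

If $c=\infty$, let $t_n$ be the first time with $tM(t)=n$; then $t_n\to\infty$, since $tM(t)$ is continuous. Put $m_n=M(t_n)=n/t_n$. On $[t_n/2,t_n]$ we have $M(t)\le n/t\le2m_n$. Take $A=2$ and $\gamma=\frac12$, so that $\gamma/m_n=t_n/(2n)\le t_n/2$.

If $0<c<\infty$, choose $t_n\to\infty$ with $t_nM(t_n)\ge c/2$ and $tM(t)\le2c$ on $[t_n/2,t_n]$. Put $m_n=c/(2t_n)$. Then $M(t_n)\ge m_n$ and $M\le4c/t_n=8m_n$ on $[t_n/2,t_n]$. Take $A=8$ and $\gamma=c/4$, so that $\gamma/m_n=t_n/2$.

Both cases contradict Proposition~\ref{prop:compact}, so $tM(t)\to0$.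

\emph{The sup norm.} We interpolate between the gradient and the $L^2$-norm. Let $Q=\|\varphi(t)\|_\infty=|\varphi(x_0,t)|$ and assume $Q>0$. Since $\varphi(t)$ vanishes at infinity, $M(t)>0$, and $|\varphi|\ge Q/2$ for $|x-x_0|\le Q/(2M(t))$. By \eqref{eq:L2},
\[
Q^3\le4M(t)\|\varphi(t)\|_2^2\le4M(t)\big(\|\varphi(0)\|_2+\sqrt{\mathcal{E}_0t}\big)^2\to0 ,
\]
and $|u-1|\le|\varphi|$.

\emph{The energy.} Once the phase is small, the flow dissipates $\|\varphi\|_2^2$ at a rate comparable to $L$, as the linear equation does. Fix $t_0$ with $\|\varphi(t)\|_\infty\le\pi/4$ for $t\ge t_0$, and fix such a $t$. Let $\tau_\varepsilon(x)=\frac1\pi\int_{|h|>\varepsilon}h^{-2}\sin\Delta_h\,dh$, the part of \eqref{eq:tau} with $|h|>\varepsilon$. Since $|\sin y+\sin z|=|\sin y-\sin(-z)|\le|y+z|$ and $2-2\cos h\xi\le h^2\xi^2$,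
\[
\|\tau-\tau_\varepsilon\|_2\le\frac1{2\pi}\int_{|h|<\varepsilon}\|\varphi(\cdot+h)+\varphi(\cdot-h)-2\varphi\|_2\,\frac{dh}{h^2}\le\frac\varepsilon\pi\|\varphi_{xx}\|_2\to0 .
\]
The double integral for $\langle\varphi,\tau_\varepsilon\rangle$ converges absolutely, since its integrand is at most $|\varphi(x)|(|\varphi(x)|+|\varphi(s)|)|x-s|^{-2}$ on $|x-s|>\varepsilon$ and $\varphi\in L^2$. Exchanging $x$ and $s$ and averaging,
\[
2\langle\varphi,\tau_\varepsilon\rangle=-\frac1\pi\iint_{|x-s|>\varepsilon}\frac{(\varphi(x)-\varphi(s))\sin(\varphi(x)-\varphi(s))}{|x-s|^2}\,dx\,ds .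
\]
Here $|\varphi(x)-\varphi(s)|\le\pi/2$, and $y\sin y\ge\frac2\pi y^2$ for $|y|\le\pi/2$. Letting $\varepsilon\to0$ with monotone convergence,
\[
\frac d{dt}\|\varphi\|_2^2=2\langle\varphi,\tau\rangle\le-\frac2{\pi^2}\cdot2\pi[\varphi]^2=-\frac4\pi L .
\]
Hence $\int_{t_0}^\infty L\,dt<\infty$, and monotonicity gives $\frac t2L(t)\le\int_{t/2}^tL\,ds\to0$. Finally $\mathcal{E}(u)=\frac12[u]^2\le\frac12L$ because $|e^{iy}-e^{iz}|\le|y-z|$.
\end{proof}

\section{The rate of concentration in any degree}\label{sec:any}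

For $k\ne0$ and fixed $R$, the right side of \eqref{eq:apriori} may grow like $\sqrt t$. Letting $R$ grow like $t$ cancels this growth against the factor $R^{-1/2}$, at the price of the logarithm in Lemma~\ref{lem:scale}.

\begin{proof}[Proof of Theorem~\ref{thm:any}]
Fix $t\ge0$ and let $R=1+t$. By Lemma~\ref{lem:scale}, $L_R(0)=L_1(0)+4\pi k^2\log(1+t)$. From $\psi_R(0)=\psi_1(0)+k\int_1^R\eta_r\,dr$ and $\|\eta_r\|_2=\sqrt{2\pi/r}$ we get $\|\psi_R(0)\|_2\le\|\psi_1(0)\|_2+2|k|\sqrt{2\pi R}$. By \eqref{eq:L2},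
\[
\|\psi_R(t)\|_2\le\big(\|\psi_1(0)\|_2+2|k|\sqrt{2\pi}+\sqrt{\mathcal{E}_0}\big)\sqrt R=:C_1\sqrt R ,
\]
and \eqref{eq:apriori} gives \eqref{eq:logbound} with $C(u_0)=L_1(0)+2|k|\sqrt{2\pi}\,C_1$.

For the second claim we bound $[\psi]^2$ from below, where $\psi=\psi_R(t)$, by joining $x_0-s$ to $x_0+s$ along a half-circle. Let $\Psi$ be the harmonic extension of $\psi$ and $(s,\alpha)$ polar coordinates about $(x_0,0)$. By \eqref{eq:extension}, the inequality $|\nabla\Psi|^2\ge s^{-2}|\partial_\alpha\Psi|^2$ and the Cauchy--Schwarz inequality in $\alpha\in(0,\pi)$,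
\[
[\psi]^2\ge\int_r^\delta\frac1s\int_0^\pi|\partial_\alpha\Psi|^2\,d\alpha\,ds\ge\int_r^\delta\frac{|\psi(x_0+s)-\psi(x_0-s)|^2}{\pi s}\,ds .
\]
Since $R\ge1$, $|k\beta_R'|\le2|k|$, so $|k\beta_R(x_0+s)-k\beta_R(x_0-s)|\le4|k|s$. With $(y-z)^2\ge\frac12y^2-z^2$ and $\delta\le1$,
\[
[\psi]^2\ge\int_r^\delta\frac{\frac12c_0^2-16k^2s^2}{\pi s}\,ds\ge\frac{c_0^2}{2\pi}\log\frac\delta r-\frac{8k^2}\pi .
\]
Together with \eqref{eq:logbound},
\[
\log\frac\delta r\le\frac{2\pi}{c_0^2}\Big(C(u_0)+\frac{8k^2}\pi+4\pi k^2\log(1+t)\Big)\le\frac{C}{c_0^2}\big(1+\log(1+t)\big).\qedhere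
\]
\end{proof}

\begin{remark}
The logarithm in \eqref{eq:logbound} is present for the stationary solution $\omega$: by the computation of $[\beta_a-\beta_b]^2$ in Section~\ref{sec:example} with $a=1$, $b=1+t$, the left side equals $4\pi\log\frac{(2+t)^2}{4(1+t)}=4\pi\log(1+t)+O(1)$.
\end{remark}

\begin{remark}[Comparison with blow-up at infinite time]
In the decomposition \eqref{eq:SWZ}, as quoted, $\theta\to0$ uniformly only away from the points $q_j$, and this is not in formal contradiction with Theorem~\ref{thm:any}. Suppose, however, that \eqref{eq:SWZ} held for an admissible datum with $\theta\to0$ uniformly on all of $\mathbb{R}$. Fix $j$ and $\delta\in(0,1]$ with $2\delta<|q_i-q_j|$ for all $i\ne j$. Since $|\omega(y)-1|=2/\sqrt{1+y^2}$, the bubbles with $i\ne j$ tend to $1$ uniformly on $|x-\xi_j|\le\delta$. So for large $t$ the map $u$ is within $\frac1{50}$ of $\omega_{\mu_j}(x-\xi_j)$ on this interval, and the continuous function $\varphi-\beta_{\mu_j}(x-\xi_j)$ stays within $\frac\pi2\cdot\frac1{50}<0.04$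 of a fixed multiple of $2\pi$. For $2\mu_j\le s\le\delta$ it follows that
\[
|\varphi(\xi_j+s,t)-\varphi(\xi_j-s,t)|\ge4\arctan2-0.08=\pi+4\arctan\tfrac13-0.08>\pi .
\]
Theorem~\ref{thm:any} with $c_0=\pi$ and $r=2\mu_j$ then gives $\mu_j(t)\ge c(1+t)^{-C}$ with positive constants $c$ and $C$. Exponential concentration with a remainder that is uniformly small on all of $\mathbb{R}$ is therefore excluded for admissible data.
\end{remark}

\begin{thebibliography}{1}

\bibitem{SWZ}
Yannick Sire, Juncheng Wei, Youquan Zheng,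
\emph{Infinite time blow-up for half-harmonic map flow from $\mathbb{R}$ into $\mathbb{S}^1$},
arXiv:1711.05387 (2017).

\end{thebibliography}
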